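\title{The sweep map on rectangular words and the $q,t$-rectangle numbers at $t=1/q$}

\begin{abstract}
The sweep map sorts the steps of a lattice path by their distance from the diagonal of the rectangle that contains it. Armstrong, Loehr and Warrington attached to each $a\times b$ rectangle the joint generating function $S_{a,b}(q,t)$ of a rotation-invariant area of a path and of its sweep, and conjectured a product formula for $S_{a,b}(q,1/q)$. We prove this formula. A Markov chain on the levels of a path reduces the sum over all paths to a weighted sum over Dyck paths; the compositional $(km,kn)$-shuffle theorem expresses that sum through operators on symmetric functions; and at $t=1/q$ these operators are computed in closed form. We also show that $S_{a,b}(q,t)$ is symmetric in $q$ and $t$, and that it splits into $(a+b)/\gcd(a,b)$ equal parts according to the minimum level of the path.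
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The sweep map and the main result}

Fix integers $a,b\ge0$, not both zero, and let $\mathcal W_{a,b}$ be the set of words $w=w_1\cdots w_{a+b}$ with $a$ letters $\mathrm N$ and $b$ letters $\mathrm E$. We read $w$ as a lattice path from $(0,0)$ to $(b,a)$ with unit north and east steps. Its \emph{levels} are
\[
l_0=0,\qquad l_i=l_{i-1}+b\ \text{ if } w_i=\mathrm N,\qquad l_i=l_{i-1}-a\ \text{ if } w_i=\mathrm E,
\]
and the letter $w_i$ has level $l_i$. The level at the point $(x,y)$ is $by-ax$, a multiple of the signed distance from the diagonal of the rectangle; in particular $l_{a+b}=0$.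

The \emph{sweep map} sorts the letters of $w$ by level. The word $\mathrm{sw}(w)\in\mathcal W_{a,b}$ lists first the letters of level $-1,-2,-3,\dots$ and then the letters of nonnegative level in decreasing order $\dots,2,1,0$; letters of equal level are listed from right to left. One may picture a line parallel to the diagonal that sweeps across the path and records each step as it meets its endpoint. (This is the member $\mathrm{sw}^-_{b,-a}$ of the family of maps $\mathrm{sw}^-_{r,s}$ in which $\mathrm N$ changes the level by $r$ and $\mathrm E$ by $s$.)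

Let $\mathrm{area}(w)$ be the number of pairs $i<j$ with $w_i=\mathrm E$ and $w_j=\mathrm N$, which is the number of unit cells of the rectangle above the path. Put
\[
\mathrm{ml}(w)=\min\{l_0,\dots,l_{a+b}\},\qquad \mathrm{area}^*(w)=\mathrm{area}(w)+\mathrm{ml}(w).
\]
The correction $\mathrm{ml}(w)$ vanishes for paths that stay weakly above the diagonal, and it makes $\mathrm{area}^*$ invariant under cyclic rotation of the word (Lemma~\ref{lem:rotation}). The \emph{$q,t$-rectangle number} is
\[
S_{a,b}(q,t)=\sum_{w\in\mathcal W_{a,b}}q^{\mathrm{area}^*(w)}\,t^{\mathrm{area}^*(\mathrm{sw}(w))}.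
\]
Write $[j]_q=1+q+\dots+q^{j-1}$, $[j]!_q=[j]_q\cdots[1]_q$ and $\genfrac{[}{]}{0pt}{}{i+j}{i}_q=[i+j]!_q/([i]!_q[j]!_q)$. Throughout,
\[
k=\gcd(a,b),\qquad a=kn,\qquad b=km,\qquad M=\frac{k(m-1)(n-1)}2+mn\binom k2=\frac{ab-a-b+k}2 ,
\]
so that $\gcd(m,n)=1$. The following formula was conjectured by Armstrong, Loehr and Warrington \cite{ALW}.

\begin{theorem}\label{thm:main}
For all $a,b\ge0$, not both zero,
\[
q^{M}\,S_{a,b}(q,1/q)=\frac{m+n}{[m+n]_{q^k}}\genfrac{[}{]}{0pt}{}{a+b}{a}_q .
\]
\end{theorem}

If $a=0$ or $b=0$, there is one word, all of its levels are $0$ and its area is $0$, so $S_{a,b}=1$; moreover $\{m,n\}=\{0,1\}$, so $M=0$ and the right side is $1$. \emph{From now on $a,b\ge1$.}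

\subsection{Two small cases}\label{sec:small}

At $q=1$ both sides of Theorem~\ref{thm:main} count the $\binom{a+b}a$ words. To see where the prefactor comes from, call $w$ a \emph{Dyck word} if all its levels are nonnegative, and take first $k=1$. The levels $l_1,\dots,l_{a+b}$ are then distinct, since a factor of $w$ with $i$ letters $\mathrm N$ and $j$ letters $\mathrm E$ changes the level by $bi-aj$, which vanishes only for the empty factor and the whole word. Rotating $w$ translates all levels, so it rotates $\mathrm{sw}(w)$, and both exponents in $S_{a,b}$ are unchanged. Each rotation class has $a+b$ words, and exactly one of them, the one that starts at the lowest point, is a Dyck word. So $S_{a,b}$ is $a+b$ times the sum over Dyck words, and Theorem~\ref{thm:main} evaluates that sum at $t=1/q$ as $q^{-M}\frac1{[a+b]_q}\genfrac{[}{]}{0pt}{}{a+b}{a}_q$, a $q$-analog of the number $\frac1{a+b}\binom{a+b}a$ of Dyck words.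

For $k>1$ levels can tie, and the order in which tied letters are swept depends on where the word starts. The smallest case is $a=b=2$, where $k=2$, $m=n=1$ and $M=1$.
\[
\begin{array}{c|c|ccc|cc}
w&l_1,\dots,l_4&\mathrm{area}&\mathrm{ml}&\mathrm{area}^*&\mathrm{sw}(w)&\mathrm{area}^*(\mathrm{sw}(w))\\ \hline
\mathrm{NNEE}&2,4,2,0&0&0&0&\mathrm{NENE}&1\\
\mathrm{NEEN}&2,0,-2,0&2&-2&0&\mathrm{ENNE}&0\\
\mathrm{EENN}&-2,-4,-2,0&4&-4&0&\mathrm{NEEN}&0\\
\mathrm{ENNE}&-2,0,2,0&2&-2&0&\mathrm{ENEN}&1\\ \hline
\mathrm{NENE}&2,0,2,0&1&0&1&\mathrm{NNEE}&0\\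
\mathrm{ENEN}&-2,0,-2,0&3&-2&1&\mathrm{EENN}&0
\end{array}
\]
Thus $S_{2,2}=2(1+q+t)$ and $qS_{2,2}(q,1/q)=2[3]_q=\frac2{1+q^2}\genfrac{[}{]}{0pt}{}{4}{2}_q$, as Theorem~\ref{thm:main} predicts. The prefactor $(a+b)/[a+b]_q$ of the coprime case would give $4[3]_q/[2]_q$, which is not a Laurent polynomial. The table shows three more things. The exponent of $t$ is not constant on the rotation class of $\mathrm{NNEE}$. The sum nevertheless splits into $m+n=2$ equal parts: the words with $\mathrm{ml}/2$ even contribute $1+q+t$, and so do those with $\mathrm{ml}/2$ odd. And $S_{2,2}$ is symmetric in $q$ and $t$. The last two features are general.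

\subsection{Dyck words and the refined result}\label{sec:dyck}

All levels are multiples of $k$. From now on \emph{level} means the reduced level $\ell_i=l_i/k$, which changes by $+m$ at $\mathrm N$ and by $-n$ at $\mathrm E$; the order of sweeping is unaffected. The letter $w_i$ is a step with \emph{start} $\ell_{i-1}$ and \emph{end} $\ell_i$, so its end is its level.

The number $M$ counts lattice points. Of the $(a-1)(b-1)$ points $(i,j)$ with $0<i<b$ and $0<j<a$, exactly $k-1$ lie on the diagonal $mj=ni$, and $(i,j)\mapsto(b-i,a-j)$ exchanges its two sides. Hence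
\begin{equation}\label{eq:points}
\#\{(i,j):mj\ge ni\}=\#\{(i,j):mj\le ni\}=\tfrac12\big((a-1)(b-1)+k-1\big)=M .
\end{equation}
A unit cell of the rectangle lies weakly above the diagonal when its southeast corner does, and such a corner satisfies $0<i<b$, $0<j<a$; so there are $M$ such cells.

Let $w$ be a Dyck word. A \emph{cell of $w$} is a cell above the path, that is, a pair consisting of an $\mathrm E$ (its column) and a later $\mathrm N$ (its row). The \emph{arm} and the \emph{leg} of a cell $c$ are the numbers of cells of $w$ east of $c$ in its row and south of $c$ in its column; they are the numbers of letters $\mathrm E$ and of letters $\mathrm N$ strictly between the two letters of $c$. Define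
\begin{align*}
\mathrm{area}'(w)&=M-\mathrm{area}(w),\qquad r(w)=\#\{i\ge1:\ell_i=0\},\\
\mathrm{dinv}(w)&=\#\Big\{c\ \text{cell of } w:\ \frac{\mathrm{arm}(c)}{\mathrm{leg}(c)+1}\le\frac mn<\frac{\mathrm{arm}(c)+1}{\mathrm{leg}(c)}\Big\},
\end{align*}
where a fraction with denominator $0$ is $+\infty$. So $\mathrm{area}'(w)$ is the number of full cells between the path and the diagonal, and $r(w)$ is the number of returns to the diagonal; see Figure~\ref{fig:dyck}. Finally let
\[
F(q,t)=\sum_{w\ \mathrm{Dyck}}t^{\mathrm{area}'(w)}q^{\mathrm{dinv}(w)}\,\frac{[k]_q}{[r(w)]_q}.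
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!25] (0,2) rectangle (3,3);
\fill[gray!25] (0,3) rectangle (4,4);
\draw[gray!60] (0,0) grid (6,4);
\draw[dashed] (0,0)--(6,4);
\draw[very thick] (0,0)--(0,2)--(3,2)--(3,3)--(4,3)--(4,4)--(6,4);
\node at (0.5,3.5) {$c$};
\foreach \x in {1.5,2.5,3.5} \node at (\x,3.5) {$\bullet$};
\node at (0.5,2.5) {$\circ$};
\node at (0.55,1.4) {$*$};
\foreach \x/\y/\s in {0/1/3,0/2/6,1/2/4,2/2/2,3/2/0,3/3/3,4/3/1,4/4/4,5/4/2,6/4/0}
  \node[below right,inner sep=1.5pt,font=\scriptsize] at (\x,\y) {$\s$};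
\end{tikzpicture}
\caption{The Dyck word $\mathrm{NNEEENENEE}$ for $a=4$, $b=6$ (so $k=2$, $m=3$, $n=2$, $M=8$), with the level written at the end of each step. Its $7$ cells are shaded, so $\mathrm{area}'=1$ (the cell $*$), and it returns twice to the diagonal. The cell $c$ has arm $3$ (the cells $\bullet$) and leg $1$ (the cell $\circ$), and $\frac32\le\frac32<\frac41$. Every shaded cell except $\circ$, which has arm $2$ and leg $0$, is counted by $\mathrm{dinv}$, so $\mathrm{dinv}=6$.}
\label{fig:dyck}
\end{figure}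

\begin{theorem}\label{thm:refined}
Let $a,b\ge1$.
\begin{enumerate}
\item For each residue $\rho$ modulo $m+n$, the sum defining $S_{a,b}(q,t)$, restricted to the words with $\mathrm{ml}(w)/k\equiv\rho\pmod{m+n}$, equals $S_{a,b}(q,t)/(m+n)$.
\item $S_{a,b}(q,t)=(m+n)\,(qt)^M F(1/t,1/q)$.
\item $S_{a,b}(q,t)=S_{a,b}(t,q)$.
\item At $t=1/q$, each of the $m+n$ partial sums in part 1, multiplied by $q^M$, equals $\frac{[k]_q}{[a+b]_q}\genfrac{[}{]}{0pt}{}{a+b}{a}_q$. Equivalently,
\[
\sum_{w\ \mathrm{Dyck}}\frac{q^{\mathrm{area}(w)+\mathrm{dinv}(w)}}{[r(w)]_q}=\frac1{[a+b]_q}\genfrac{[}{]}{0pt}{}{a+b}{a}_q .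
\]
\end{enumerate}
\end{theorem}

For $a=b=2$ the Dyck words $\mathrm{NNEE}$ and $\mathrm{NENE}$ give $F=t(1+q)+q$, and $2qt\,F(1/t,1/q)=2(1+q+t)$.

Parts 1 and 2 are proved by elementary means in Sections \ref{sec:sweep}--\ref{sec:dinv}: we express the area of the swept word by levels, reduce to Dyck words by finding the stationary vector of a Markov chain in two ways, and identify the remaining statistic with $\mathrm{dinv}$. Parts 3 and 4 rest on one external result, the compositional $(km,kn)$-shuffle theorem (Theorem~\ref{thm:shuffle}), conjectured by Bergeron, Garsia, Leven and Xin \cite{BGLX} and proved by Mellit \cite{Me}. In Section~\ref{sec:shuffle} the weights $[k]_q/[r]_q$ turn out to be exactly those that assemble the power sum $p_k$, and at $t=1/q$ the power sum reduces to a single operator, which Section~\ref{sec:vertex} computes. Apart from Theorem~\ref{thm:shuffle} and textbook facts recalled where they are used, the paper is self-contained.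

\section{The area of the swept word}\label{sec:sweep}

Put $L=a+b$, so that $\ell_0,\dots,\ell_L$ is a closed walk on $\mathbb Z$.

\begin{lemma}\label{lem:rotation}
The statistic $\mathrm{area}^*$ is invariant under the rotation $w_1w_2\cdots w_L\mapsto w_2\cdots w_Lw_1$.
\end{lemma}

\begin{proof}
Since $l_0=l_L$, the set of levels is $\{l_1,\dots,l_L\}$, and the rotation translates it by $-l_1$. If $w_1=\mathrm N$, this letter moves behind all $b$ letters $\mathrm E$, so the area grows by $b$, while $\mathrm{ml}$ drops by $l_1=b$. If $w_1=\mathrm E$, it moves behind all $a$ letters $\mathrm N$, so the area drops by $a$, while $\mathrm{ml}$ grows by $a$.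
\end{proof}

We shall twice count crossings. A step \emph{crosses the gap above $c$} if one of its endpoints is $\le c$ and the other is $>c$. For a step $\mathrm N$ this means $c<\mathrm{end}\le c+m$, or equivalently $c-m<\mathrm{start}\le c$; for a step $\mathrm E$ it means $c<\mathrm{start}\le c+n$, or equivalently $c-n<\mathrm{end}\le c$. Along a walk, upward and downward crossings alternate, so the number of crossing $\mathrm N$'s minus the number of crossing $\mathrm E$'s is $1$ if the walk goes from a level $\le c$ to a level $>c$, and $0$ if its endpoints lie on the same side of the gap.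

For a word $w$ let $B(w)$ be the number of pairs consisting of a letter $\mathrm E$ and a letter $\mathrm N$, in either order, in which the $\mathrm E$ has the larger level, and let
\[
J(w)=\#\{i<j:\ w_i=\mathrm N,\ w_j=\mathrm E,\ \ell_i=\ell_j\}.
\]

\begin{lemma}\label{lem:BJ}
For every $w\in\mathcal W_{a,b}$ we have $\mathrm{area}^*(\mathrm{sw}(w))=B(w)+J(w)$.
\end{lemma}

\begin{proof}
Let $\tilde w$ list all letters of $w$ by decreasing level, ties from right to left. It is obtained from $\mathrm{sw}(w)$ by moving the block of letters of negative level from the front to the end, so $\mathrm{area}^*(\mathrm{sw}(w))=\mathrm{area}^*(\tilde w)$ by Lemma~\ref{lem:rotation}. An $\mathrm E$ precedes an $\mathrm N$ in $\tilde w$ if it has the larger level in $w$, or the same level and a later position; hence $\mathrm{area}(\tilde w)=B(w)+J(w)$. It remains to show that $\tilde w$ is a Dyck word, that is, $m\,\#\mathrm N-n\,\#\mathrm E\ge0$ for every prefix.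

A nonempty prefix consists of all letters of level $>c$ and some letters of level $c$, for some $c$. Let $N_{>c}$ and $E_{>c}$ be the numbers of letters $\mathrm N$ and $\mathrm E$ of level $>c$. The increments of $\max(\ell_i,c+1)$ along the closed walk sum to $0$. A step $\mathrm N$ of level $>c$ contributes $m$, diminished by $c+1-\mathrm{start}$ if it crosses the gap above $c$. A step $\mathrm E$ of level $>c$ contributes $-n$, a crossing step $\mathrm E$ contributes $-(\mathrm{start}-c-1)$, and all other steps contribute $0$. Therefore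
\[
mN_{>c}-nE_{>c}=\sum_{\text{crossing }\mathrm N}(c+1-\mathrm{start})+\sum_{\text{crossing }\mathrm E}(\mathrm{start}-c-1).
\]
The walk is closed, so both sums have the same number $s$ of terms. Each term of the first sum is at least $1$, and each term of the second is at least $0$. Let $\epsilon$ be the number of letters $\mathrm E$ of level $c$. Each starts at $c+n$, so it is a crossing step with term $n-1$; in particular $\epsilon\le s$. The letters of level $c$ in the prefix contribute at least $-n\epsilon$, so for the prefix $m\,\#\mathrm N-n\,\#\mathrm E\ge s+(n-1)\epsilon-n\epsilon=s-\epsilon\ge0$.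
\end{proof}

The tie-breaking rule played no part in showing that $\tilde w$ is a Dyck word; it enters only through $J$. We now have
\begin{equation}\label{eq:S}
S_{a,b}(q,t)=\sum_{w\in\mathcal W_{a,b}}q^{\mathrm{area}^*(w)}\,t^{B(w)+J(w)},
\end{equation}
in which only $J$ changes under rotation.

\section{From all words to Dyck words}\label{sec:markov}

We must compare the distribution of $J$ over words that start at their lowest point with its distribution over words that start elsewhere. Since $J$ compares only letters of equal level, we group words by the number of letters of each kind at each level. These groups are unions of rotation classes, and unlike rotation classes they have a product structure.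

\subsection{Types}

For a word $w$ let $v_i=\ell_i-\min_j\ell_j\ge0$ be the \emph{height} of $w_i$, with $v_0=v_L=-\mathrm{ml}(w)/k$ the starting height. Let $a_v$ and $b_v$ be the numbers of letters $\mathrm N$ and $\mathrm E$ of height $v$. The \emph{type} of $w$ is $G=(a_v,b_v)_{v\in\mathbb Z}$; put $d_v=a_v+b_v$ and $V=\{v:d_v>0\}$, so $\min V=0$. A closed walk leaves $v$ as often as it arrives there, and a step that leaves $v$ is an $\mathrm N$ of height $v+m$ or an $\mathrm E$ of height $v-n$. Hence
\begin{equation}\label{eq:balance}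
a_v+b_v=a_{v+m}+b_{v-n}\qquad(v\in\mathbb Z).
\end{equation}
The type is invariant under rotation, and it determines two of the three statistics in \eqref{eq:S}. First, $B(w)=\sum_{u>v}b_ua_v$. Second, to compute $\mathrm{area}^*(w)$ we may rotate $w$ to a Dyck word; if the $j$-th $\mathrm N$ of that word has height $v$, then $(mj-v)/n$ letters $\mathrm E$ precede it, so $\mathrm{area}^*(w)=\frac1n\big(\sum_{j=1}^amj-\sum_vva_v\big)$.

Fix a type $G$ that occurs. For $c\in V$ let $W_c$ be the set of words of type $G$ with $v_0=c$, and let $T_c=\sum_{w\in W_c}t^{J(w)}$. The set $W_0$ consists of the Dyck words of type $G$, and our goal is to find the ratios $T_c/T_0$. We regard $G$ as a directed multigraph on $V$ with $a_v$ edges $v-m\to v$ labeled $\mathrm N$ and $b_v$ edges $v+n\to v$ labeled $\mathrm E$. By \eqref{eq:balance} every vertex $v$ has in-degree and out-degree $d_v$, and $G$ is strongly connected because one closed walk uses all its edges. For $w\in W_c$ let $I_v$ be the subword of $w$ formed by the letters of height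 $v$: it records from which side the walk arrives at $v$, visit by visit. Then $J(w)$ is the sum over $v$ of the number of pairs ($\mathrm N$ before $\mathrm E$) in $I_v$.

\begin{example}\label{ex:chain}
Let $G$ be the type of $\mathrm{NNEE}$: $V=\{0,1,2\}$ and $b_0=a_1=b_1=a_2=1$. The only choice is $I_1\in\{\mathrm{NE},\mathrm{EN}\}$, with weights $t$ and $1$. A walk that starts at $0$ first reaches $1$ from below, so $I_1=\mathrm{NE}$; one that starts at $2$ has $I_1=\mathrm{EN}$; one that starts at $1$ can have either. Thus $(T_0,T_1,T_2)=(t,1+t,1)$, in agreement with the table in Section~\ref{sec:small}. Now choose $I_1$ at random with probability proportional to its weight, and step from $1$ back to the vertex from which the first letter of $I_1$ came: to $0$ with probability $\frac t{1+t}$ and to $2$ with probability $\frac1{1+t}$. From $0$ and from $2$ step to $1$. The vector $(t,1+t,1)$ is stationary for this Markov chain, and the stationarity equation at $1$ is the equidistribution $T_0+T_2=T_1$.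
\end{example}

In general the start $c$ constrains only the first letters of the words $I_v$, and the constraint is that they form a tree. A \emph{tree rooted at $c$} is a map $\pi:V\setminus\{c\}\to V$ such that iterating $\pi$ from any vertex leads to $c$.

\begin{lemma}\label{lem:trees}
The map $w\mapsto(I_v)_{v\in V}$ is a bijection from $W_c$ onto the set of families $(I_v)_{v\in V}$, where $I_v$ is a word with $a_v$ letters $\mathrm N$ and $b_v$ letters $\mathrm E$, for which the map
\[
\pi(v)=\begin{cases}v-m&\text{if $I_v$ starts with $\mathrm N$,}\\ v+n&\text{if $I_v$ starts with $\mathrm E$}\end{cases}\qquad(v\ne c)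
\]
is a tree rooted at $c$.
\end{lemma}

\begin{proof}
Let $w\in W_c$. For $v\ne c$, the vertex $\pi(v)$ is the one visited just before the first visit to $v$, so the time of the first visit strictly decreases along $\pi$, and the iteration can end only at $c$. The word $w$ is recovered from $(I_v)$ by a \emph{backward walk}: start at $c$; at the current vertex $v$ take the last unused letter of $I_v$, write it to the left of the letters already written, and move to $v-m$ or $v+n$ according as it is $\mathrm N$ or $\mathrm E$. So the map is injective.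

Conversely, run the backward walk on a family as in the statement until the current vertex $v$ has no unused letter in $I_v$. Identify the letters of $I_v$ with the edges of $G$ into $v$. If the walk stopped at $v\ne c$, it would have left $v$ exactly $d_v$ times and arrived $d_v+1$ times, each time along a new edge out of $v$; but $v$ has only $d_v$ such edges. So the walk stops at $c$, with all of $I_c$ used. Suppose that some $I_v$ has an unused letter. Then $v\neq c$, and the first letter of $I_v$ is unused, since letters are used from the right; it is an unused edge out of $u=\pi(v)$. The backward walk is closed, so it uses as many edges into $u$ as out of $u$; as $u$ has $d_u$ of each, $I_u$ has an unused letter. Iterating $\pi$ we find an unused letter in $I_c$, a contradiction. So all letters are used. The word written is a closed walk from $c$ that visits exactly $V$, whose minimum is $0$; it lies in $W_c$ and has the given subwords $I_v$.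
\end{proof}

\subsection{The Markov chain}

Recall that the words with $i$ letters $\mathrm N$ and $j$ letters $\mathrm E$, each weighted by $t$ to the number of pairs ($\mathrm N$ before $\mathrm E$), have total weight $\genfrac{[}{]}{0pt}{}{i+j}{i}_t$. A leading $\mathrm N$ contributes $j$ pairs and a leading $\mathrm E$ none, so the words that start with $\mathrm N$ and with $\mathrm E$ have total weights
\[
t^j\genfrac{[}{]}{0pt}{}{i+j-1}{j}_t=\frac{t^j[i]_t}{[i+j]_t}\genfrac{[}{]}{0pt}{}{i+j}{i}_t
\qquad\text{and}\qquad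
\genfrac{[}{]}{0pt}{}{i+j-1}{i}_t=\frac{[j]_t}{[i+j]_t}\genfrac{[}{]}{0pt}{}{i+j}{i}_t .
\]
Let $t>0$, $t\ne1$, be a real number, and define a matrix $P$ on $V$ by
\[
P(v,v-m)=\frac{t^{b_v}[a_v]_t}{[d_v]_t},\qquad P(v,v+n)=\frac{[b_v]_t}{[d_v]_t},
\]
all other entries being $0$. The rows sum to $1$ because $t^j[i]_t+[j]_t=[i+j]_t$, and $P(v,u)>0$ exactly when $G$ has an edge $u\to v$. So $P$ is a stochastic matrix, and it is irreducible because $G$ is strongly connected. Grouping the families in Lemma~\ref{lem:trees} by $\pi$ gives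
\begin{equation}\label{eq:Ttau}
T_c=\Big(\prod_{v\in V}\genfrac{[}{]}{0pt}{}{d_v}{a_v}_t\Big)\tau_c,\qquad \tau_c=\sum_{\pi\ \text{rooted at }c}\ \prod_{v\ne c}P(v,\pi(v)).
\end{equation}
A vector $\mu$ is \emph{stationary} for $P$ if $\sum_v\mu(v)P(v,c)=\mu(c)$ for all $c\in V$.

\begin{lemma}\label{lem:tree-stationary}
The vector $(\tau_c)_{c\in V}$ is stationary for $P$.
\end{lemma}

\begin{proof}
Fix $c$ and sum $\prod_vP(v,\phi(v))$ over the maps $\phi:V\to V$ whose graph $v\to\phi(v)$ has a single cycle, passing through $c$. Deleting the edge out of $c$ identifies such a $\phi$ with a tree rooted at $c$ and an arbitrary value $\phi(c)$, so the sum is $\tau_c\sum_uP(c,u)=\tau_c$. Deleting instead the edge $v\to c$ of the cycle identifies $\phi$ with a vertex $v$ and an arbitrary tree rooted at $v$, so the sum is $\sum_v\tau_vP(v,c)$.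
\end{proof}

The stationary vector of an irreducible stochastic matrix is unique up to a scalar, so any explicit stationary vector determines the ratios $T_c/T_0$. At $t=1$ the vector $(d_v)$ is stationary, by \eqref{eq:balance}. This suggests $\mu(v)=[d_v]_t\,t^{-\psi(v)}$ with an unknown integer function $\psi$. The stationarity equation at $v$ then reads
\begin{equation}\label{eq:ansatz}
t^{-\psi(v+m)+b_{v+m}}[a_{v+m}]_t+t^{-\psi(v-n)}[b_{v-n}]_t=t^{-\psi(v)}[d_v]_t ,
\end{equation}
where a term with $v+m\notin V$ or $v-n\notin V$ is $0$. Since $[d_v]_t=[a_{v+m}]_t+t^{a_{v+m}}[b_{v-n}]_t$ by \eqref{eq:balance}, equation \eqref{eq:ansatz} holds as soon as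
\begin{equation}\label{eq:psi}
\psi(v)-\psi(v-m)=b_v,\qquad \psi(v)-\psi(v-n)=a_{v+m}\qquad(v\in\mathbb Z).
\end{equation}
These are two difference equations for one function, and their compatibility condition is again \eqref{eq:balance}.

\begin{lemma}\label{lem:mu}
The function $\psi(v)=\sum_{i\ge0}b_{v-im}$ satisfies \eqref{eq:psi}, so $\mu(v)=[d_v]_t\,t^{-\psi(v)}$ is stationary for $P$. For every residue $\rho$ modulo $m+n$,
\[
\sum_{v\equiv\rho}\mu(v)=t^{-k}[k]_t .
\]
\end{lemma}

\begin{proof}
Let $\psi'(v)=\sum_{i\ge0}a_{v+m-in}$ and $\Delta_sf(v)=f(v)-f(v-s)$. Then $\Delta_m\psi(v)=b_v$ and $\Delta_n\psi'(v)=a_{v+m}$, and \eqref{eq:balance} gives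
\[
\Delta_n\Delta_m\psi(v)=b_v-b_{v-n}=a_{v+m}-a_v=\Delta_m\Delta_n\psi'(v).
\]
As $\Delta_m$ and $\Delta_n$ commute, $\Delta_m(\psi-\psi')$ is $n$-periodic; it vanishes for $v\ll0$, so it is $0$. Then $\psi-\psi'$ is $m$-periodic and vanishes for $v\ll0$, so $\psi=\psi'$. This proves \eqref{eq:psi}.

Adding the first equation of \eqref{eq:psi} at $v$ and the second at $v-m$ gives $\psi(v)-\psi(v-m-n)=b_v+a_v=d_v$. Hence
\[
\mu(v)=\frac{(1-t^{d_v})\,t^{-\psi(v)}}{1-t}=\frac{t^{-\psi(v)}-t^{-\psi(v-m-n)}}{1-t}
\]
for all $v\in\mathbb Z$, and the sum over a class modulo $m+n$ telescopes. For $v\ll0$ we have $\psi(v)=0$. For $v\gg0$, \eqref{eq:psi} shows that $\psi$ is unchanged by shifts by $m$ and by $n$; since $\gcd(m,n)=1$ it has a constant value $\psi_\infty$ there. By definition $\psi_\infty$ is the number of letters $\mathrm E$ with height in any given class modulo $m$, so $m\psi_\infty=b$ and $\psi_\infty=k$. The class sum is $(t^{-k}-1)/(1-t)=t^{-k}[k]_t$.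
\end{proof}

At $t=1$ the last statement says that the walk visits each class modulo $m+n$ exactly $k$ times, which explains the modulus: both kinds of step add $m$ modulo $m+n$. In Example~\ref{ex:chain}, $\psi=(1,2,2)$ on $V$ and $\mu=t^{-2}(t,1+t,1)$.

\begin{proof}[Proof of Theorem~\ref{thm:refined}(1)]
By \eqref{eq:Ttau}, Lemmas \ref{lem:tree-stationary} and \ref{lem:mu} and the uniqueness of the stationary vector, $T_c=\kappa_G\,\mu(c)$ with $\kappa_G$ independent of $c$. So
\begin{equation}\label{eq:class}
\sum_{c\equiv\rho}T_c=\kappa_G\,t^{-k}[k]_t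
\end{equation}
does not depend on $\rho$. This equality of polynomials in $t$ holds for infinitely many $t$, hence identically. Since $c=-\mathrm{ml}(w)/k$ on $W_c$, and $\mathrm{area}^*$ and $B$ depend only on $G$, summing over types in \eqref{eq:S} gives the claim.
\end{proof}

We now evaluate $\kappa_G$ at $c=0$. An $\mathrm N$ of height $0$ would start below $0$, so $a_0=0$ and $\psi(0)=b_0=d_0$, and this is the number of returns $r=r(w)$ of each Dyck word $w\in W_0$. Thus $\mu(0)=[r]_tt^{-r}$, and \eqref{eq:class} gives $\sum_cT_c=(m+n)\,t^{r-k}\frac{[k]_t}{[r]_t}T_0$ as rational functions of $t$. Since $t^{r-k}[k]_t/[r]_t=[k]_{1/t}/[r]_{1/t}$ and $\mathrm{area}^*=\mathrm{area}$ on Dyck words, summing over types yields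
\begin{equation}\label{eq:Dyck}
S_{a,b}(q,t)=(m+n)\sum_{w\ \mathrm{Dyck}}q^{\mathrm{area}(w)}\,t^{B(w)+J(w)}\,\frac{[k]_{1/t}}{[r(w)]_{1/t}} .
\end{equation}

\begin{remark}
The terms of \eqref{eq:Dyck} need not be Laurent polynomials. For $a=b=3$ the words $\mathrm{NNEENE}$ and $\mathrm{NENNEE}$ have the same type, $r=2$, $B=0$ and $J=1,2$; only together do they give $2t^{-1}\frac{[3]_t}{[2]_t}(t+t^2)=2[3]_t$, which accounts for their six rotations.
\end{remark}

\section{The sweep statistic of a Dyck word}\label{sec:dinv}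

To apply the shuffle theorem we must express $B+J$ through cells.

\begin{lemma}\label{lem:dinv}
For every Dyck word $w$ we have $B(w)+J(w)=M-\mathrm{dinv}(w)$.
\end{lemma}

\begin{proof}
For a cell, given by an $\mathrm E$ and a later $\mathrm N$, the description of arm and leg by the letters in between gives
\[
\mathrm{end}(\mathrm N)-\mathrm{end}(\mathrm E)=m(\mathrm{leg}+1)-n\,\mathrm{arm},\qquad
\mathrm{start}(\mathrm N)-\mathrm{start}(\mathrm E)=m\,\mathrm{leg}-n(\mathrm{arm}+1).
\]
So $\mathrm{dinv}(w)$ counts the cells with $\mathrm{end}(\mathrm N)\ge\mathrm{end}(\mathrm E)$ and $\mathrm{start}(\mathrm N)<\mathrm{start}(\mathrm E)$. Let $\beta$ be the number of cells with $\mathrm{end}(\mathrm N)<\mathrm{end}(\mathrm E)$ and $\Lambda_-$ the number with $\mathrm{start}(\mathrm N)\ge\mathrm{start}(\mathrm E)$. No cell is counted by both, because the difference of the ends exceeds the difference of the starts by $m+n$. Hence $\mathrm{area}(w)=\mathrm{dinv}(w)+\beta+\Lambda_-$. On the other hand $B+J=\beta+\Lambda_+$, where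 $\Lambda_+$ is the number of pairs ($\mathrm N$ before $\mathrm E$) with $\mathrm{end}(\mathrm N)\le\mathrm{end}(\mathrm E)$. The common term $\beta$ cancels, and the claim becomes
\[
\Lambda(w):=\Lambda_+-\Lambda_-=M-\mathrm{area}(w).
\]
We prove this by induction on $\mathrm{area}(w)$.

If $\mathrm{area}(w)=0$, then $w=\mathrm N^a\mathrm E^b$ and $\Lambda_-=0$. The letters $\mathrm N$ end at $mj$ for $1\le j\le a$ and, since $ma=nb$, the letters $\mathrm E$ end at $ni$ for $0\le i\le b-1$. The inequality $mj\le ni$ forces $j<a$ and $i>0$, so $\Lambda=M$ by \eqref{eq:points}.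

If $\mathrm{area}(w)>0$, then $w$ has a factor $\mathrm{EN}$. Replacing it by $\mathrm{NE}$ raises one level and removes one cell, so it gives a Dyck word of smaller area, and it suffices to show that $\Lambda$ grows by $1$. Let the factor pass through the levels $p,\ p-n,\ p-n+m$ before and $p,\ p+m,\ p+m-n$ after the replacement. The pair formed by its two letters is counted neither before ($p-n<p$) nor after ($p+m>p+m-n$).

Consider a letter to the left of the factor. If it is an $\mathrm N$, it is paired in $\Lambda_+$ with the moving $\mathrm E$, whose end rises from $p-n$ to $p-n+m$. If it is an $\mathrm E$, it is paired in $\Lambda_-$ with the moving $\mathrm N$, whose start rises from $p-n$ to $p$. These letters change $\Lambda$ by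
\[
\#\{\mathrm N:\ p-n<\mathrm{end}\le p-n+m\}-\#\{\mathrm E:\ p-n<\mathrm{start}\le p\},
\]
the net number of upward crossings of the gap above $p-n$ by the walk from $0$ to $p$. It equals $1$ because $0\le p-n<p$; here the Dyck condition is used.

Consider a letter to the right of the factor. If it is an $\mathrm N$, it is paired in $\Lambda_-$ with the moving $\mathrm E$, whose start rises from $p$ to $p+m$. If it is an $\mathrm E$, it is paired in $\Lambda_+$ with the moving $\mathrm N$, whose end rises from $p-n+m$ to $p+m$. These letters change $\Lambda$ by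
\[
\#\{\mathrm N:\ p\le\mathrm{start}<p+m\}-\#\{\mathrm E:\ p+m-n\le\mathrm{end}<p+m\},
\]
the net number of upward crossings of the gap above $p+m-1$ by the walk from $p+m-n$ to $0$. It equals $0$ because both endpoints are below $p+m$.
\end{proof}

Substituting $\mathrm{area}=M-\mathrm{area}'$ and Lemma~\ref{lem:dinv} into \eqref{eq:Dyck} proves Theorem~\ref{thm:refined}(2). In particular
\begin{equation}\label{eq:SF}
S_{a,b}(q,1/q)=(m+n)\,F(q,1/q).
\end{equation}

\section{The shuffle theorem and the power sum $p_k$}\label{sec:shuffle}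

\subsection{Symmetric functions}

We work in the ring of symmetric functions in $X=X_1+X_2+\cdots$ over $\mathbb Q(q,t)$, which is the polynomial ring in the power sums $p_1,p_2,\dots$. The elementary and complete functions have generating series
\[
\mathcal E(u)=\sum_ie_iu^i=\exp\sum_{j\ge1}(-1)^{j-1}\frac{p_ju^j}j,\qquad \mathcal H(u)=\sum_ih_iu^i=\exp\sum_{j\ge1}\frac{p_ju^j}j ,
\]
so $\mathcal E(u)\mathcal H(-u)=1$. The Schur functions $s_\lambda$ are orthonormal for the Hall scalar product $\langle\cdot,\cdot\rangle$, and $s_{1^d}=e_d$, $s_{(d)}=h_d$. \emph{Plethystic notation} abbreviates substitutions for the $p_j$: if $A$ is a rational function of variables such as $q,t,z$, and $A_j$ is $A$ with every variable raised to the $j$-th power, then $f[XA]$ and $f[X+A]$ are obtained from $f$ by $p_j\mapsto p_jA_j$ and $p_j\mapsto p_j+A_j$, the coefficients of $f$ being left unchanged. For $S\subseteq\{1,\dots,d-1\}$ the \emph{fundamental quasisymmetric function} $\mathcal F_S$ is the sum of $X_{i_1}\cdots X_{i_d}$ over $i_1\le\dots\le i_d$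 with $i_j<i_{j+1}$ for $j\in S$. The $\mathcal F_S$ are linearly independent, and $s_\lambda=\sum_T\mathcal F_{\mathrm{Des}(T)}$, summed over standard tableaux $T$ of shape $\lambda$. The number of parts of a partition or composition $\alpha$ is $\ell(\alpha)$, and $|_{z^j}$ extracts a coefficient.

\subsection{The operators}

The following definitions are those of \cite{BGLX}. Put $\eta=(1-q)(1-t)$ and
\[
D_jf[X]=f[X+\eta/z]\sum_{i\ge0}(-z)^ie_i\,\Big|_{z^j},\qquad Q_{1,0}=D_0,\qquad Q_{0,1}=\text{multiplication by }{-e_1}.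
\]
A coprime pair $x,y\ge1$ has a unique \emph{splitting} $(x,y)=(x_1,y_1)+(x_2,y_2)$ into nonnegative integer vectors with $x_1y_2-x_2y_1=1$. Indeed, the condition reads $x_1y-xy_1=1$; for $x>1$ it fixes $x_1\in\{1,\dots,x-1\}$ and then $0\le y_1<y$, and for $x=1$ it forces $(x_1,y_1)=(1,y-1)$. Both summands are coprime pairs with smaller sum of coordinates, and $x_1\ge1$. Define recursively
\[
Q_{x,y}=\tfrac1\eta\,[Q_{x_2,y_2},Q_{x_1,y_1}],\qquad
Q_{jx,jy}=\tfrac1\eta\,[Q_{(j-1)x+x_2,\,(j-1)y+y_2},Q_{x_1,y_1}]\quad(j\ge2).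
\]
The pair $((j-1)x+x_2,(j-1)y+y_2)$ is coprime, since its determinant with $(x,y)$ is $x_2y-y_2x=-1$. From $e_1[X+\eta/z]=e_1+\eta/z$ we get $[D_j,e_1]=\eta D_{j+1}$, and so $Q_{1,j}=D_j$ for all $j\ge0$.

Let $\theta_j=\frac{qt}{qt-1}h_j\big[X(\frac1{qt}-1)\big]$ and $\theta_\lambda=\prod_i\theta_{\lambda_i}$; these form a basis, and $\theta_1=-e_1$. For $f=\sum_\lambda c_\lambda\theta_\lambda$ homogeneous of degree $k$, define the operator
\[
f^{(km,kn)}=\sum_\lambda c_\lambda\prod_iQ_{m\lambda_i,n\lambda_i},
\]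
with the factors in weakly decreasing order of $\lambda_i$. (They commute, but we do not need this.) The map $f\mapsto f^{(km,kn)}$ is linear. Finally, for $j\ge1$ and a composition $\alpha=(\alpha_1,\dots,\alpha_r)$,
\[
C_jf[X]=\Big(-\frac1q\Big)^{j-1}f\Big[X-\frac{1-1/q}z\Big]\sum_{i\ge0}z^ih_i\,\Big|_{z^j},\qquad C_\alpha=C_{\alpha_1}\cdots C_{\alpha_r}\cdot1 .
\]

\subsection{Parking functions}

A \emph{parking function} $\Pi$ on a Dyck word $w$ is a labeling of its north steps by the \emph{cars} $1,\dots,kn$, increasing up each column. The north step that starts at $(i,j)$ has \emph{rank} $kmj-kni+\lfloor i/m\rfloor$. Ranks increase up columns, and they are distinct: on a Dyck path a north step has $ni\le mj<kmn$, so $0\le\lfloor i/m\rfloor<k$; hence the rank determines $mj-ni$ and $\lfloor i/m\rfloor$; as $\gcd(m,n)=1$, the first determines $i$ modulo $m$, so $i$ and then $j$ are determined. Let $\mathrm{tdinv}(\Pi)$ be the number of pairs of cars $c<c'$ with $\mathrm{rank}(c)<\mathrm{rank}(c')<\mathrm{rank}(c)+km$, and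 let $\mathrm{maxtdinv}(w)$ be its maximum over parking functions on $w$. Put
\[
\mathrm{area}'(\Pi)=\mathrm{area}'(w),\qquad \mathrm{dinv}(\Pi)=\mathrm{dinv}(w)+\mathrm{tdinv}(\Pi)-\mathrm{maxtdinv}(w),
\]
and let $\mathrm{ides}(\Pi)$ be the descent set of the inverse of the permutation obtained by reading the cars by decreasing rank, that is, the set of $c$ such that $c+1$ is read before $c$. A Dyck path meets the diagonal only at points $(sm,sn)$, and its returns are recorded by the composition of $k$ formed by the differences of successive values of $s$; this composition has $r(w)$ parts.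

\begin{theorem}[conjectured in \cite{BGLX}, proved in \cite{Me}]\label{thm:shuffle}
For coprime $m,n\ge1$, $k\ge1$ and every composition $\alpha$ of $k$,
\[
(-1)^{k(n+1)}\,C_\alpha^{(km,kn)}\cdot1=\sum_{\Pi}t^{\mathrm{area}'(\Pi)}q^{\mathrm{dinv}(\Pi)}\mathcal F_{\mathrm{ides}(\Pi)},
\]
where the sum is over parking functions on Dyck paths in the rectangle of width $km$ and height $kn$ whose returns to the diagonal are given by $\alpha$.
\end{theorem}

We use only the sum of these identities over all $\alpha$ with a given number of parts, and only one coefficient. If $f$ is symmetric of degree $a=kn$, then $\langle f,e_a\rangle$ is the coefficient of $\mathcal F_{\{1,\dots,a-1\}}$ in $f$, because the single column is the only standard tableau in which every $j<a$ is a descent. A parking function has $\mathrm{ides}=\{1,\dots,a-1\}$ exactly when the cars increase with the rank. Each path has one such labeling, and it is a parking function because ranks increase up columns. In it, $\mathrm{tdinv}$ counts every pair of north steps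 whose ranks differ by less than $km$, and no labeling counts more; so $\mathrm{dinv}(\Pi)=\mathrm{dinv}(w)$. Therefore
\begin{equation}\label{eq:shuffle-e}
(-1)^{k(n+1)}\big\langle C_\alpha^{(km,kn)}\cdot1,\,e_a\big\rangle=\sum_{w\ \mathrm{Dyck},\ \mathrm{returns}\ \alpha}t^{\mathrm{area}'(w)}q^{\mathrm{dinv}(w)}.
\end{equation}

\subsection{Assembling the power sum}

To obtain $F$ from \eqref{eq:shuffle-e} we need the combination of the $C_\alpha$ with weights $[k]_q/[\ell(\alpha)]_q$. For $k=2$ the definition gives $C_{(2)}=-h_2/q$ and $C_{(1,1)}=h_1^2-(1-1/q)h_2=e_2+h_2/q$, so the combination is $(1+q)C_{(2)}+C_{(1,1)}=e_2-h_2=-p_2$.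

\begin{lemma}\label{lem:pk}
$\displaystyle\sum_{\alpha\models k}\frac{[k]_q}{[\ell(\alpha)]_q}\,C_\alpha=(-1)^{k-1}p_k .$
\end{lemma}

\begin{proof}
Let $\hat C=\sum_{i\ge1}u^iC_i$. The sum of the $C_\alpha$ with $r$ parts is the coefficient of $u^k$ in $\hat C^r\cdot1$, so we look for series on which $\hat C$ acts simply. The substitution $p_i\mapsto p_i-(1-q^{-i})z^{-i}$ in the definition of $C_i$ multiplies $\mathcal E(s)$ by $\frac{1+s/(qz)}{1+s/z}$, and these factors telescope on
\[
\Phi_j=\mathcal E(u)\mathcal E(uq)\cdots\mathcal E(uq^{j-1})=\sum_du^d\,e_d\big[X[j]_q\big]\qquad(j\ge0,\ \Phi_0=1).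
\]
With $\gamma=-u/q$, the series $\Phi_j$ is multiplied by
\[
\frac{1+u/(qz)}{1+uq^{j-1}/z}=\frac{1-\gamma/z}{1-\gamma q^j/z}=1+\sum_{i\ge1}\big(q^{ji}-q^{j(i-1)}\big)(\gamma/z)^i .
\]
Since $u^i(-1/q)^{i-1}=-q\gamma^i$, collecting the terms with $h_s$ gives, for $j\ge1$,
\begin{align*}
\hat C\Phi_j&=-q\,\Phi_j\sum_{s\ge1}\gamma^sh_s\Big(1+\sum_{i=1}^{s-1}\big(q^{ji}-q^{j(i-1)}\big)\Big)=-q\,\Phi_j\sum_{s\ge1}\gamma^sq^{j(s-1)}h_s\\
&=-q^{1-j}\,\Phi_j\big(\mathcal H(-uq^{j-1})-1\big)=q^{1-j}(\Phi_j-\Phi_{j-1}).
\end{align*}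

To diagonalize this recursion we interpolate in $\zeta=q^j$. Let $(\zeta;q)_r=(1-\zeta)(1-\zeta q)\cdots(1-\zeta q^{r-1})$, a polynomial of degree $r$ in $\zeta$. As $e_d[X\frac{1-\zeta}{1-q}]$ is a polynomial of degree at most $d$ in $\zeta$, there are unique $E_{d,r}$ with
\begin{equation}\label{eq:Edr}
e_d\Big[X\frac{1-\zeta}{1-q}\Big]=\sum_{r=0}^d\frac{(\zeta;q)_r}{(q;q)_r}E_{d,r}.
\end{equation}
Let $E_r(u)=\sum_du^dE_{d,r}$. Then $\Phi_j=\sum_r\frac{(q^j;q)_r}{(q;q)_r}E_r(u)$ for $j\ge0$, and $j=0$ gives $E_0(u)=1$. From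
\[
(\zeta;q)_r-(\zeta/q;q)_r=(\zeta;q)_{r-1}\big((1-\zeta q^{r-1})-(1-\zeta/q)\big)=(\zeta;q)_{r-1}\,\frac\zeta q\,(1-q^r)\qquad(r\ge1)
\]
we get $q^{1-j}(\Phi_j-\Phi_{j-1})=\sum_{r\ge1}\frac{(q^j;q)_{r-1}}{(q;q)_{r-1}}E_r(u)$. Hence
\[
\sum_{r\ge0}\frac{(\zeta;q)_r}{(q;q)_r}\big(\hat CE_r(u)-E_{r+1}(u)\big)=0\qquad\text{for }\zeta=q,q^2,\dots .
\]
In each power of $u$ the sum is finite, so it is a polynomial in $\zeta$ with infinitely many zeros, and the $(\zeta;q)_r$ are linearly independent. Thus $\hat CE_r(u)=E_{r+1}(u)$, so $E_r(u)=\hat C^r\cdot1$ and $E_{k,r}=\sum_{\alpha\models k,\,\ell(\alpha)=r}C_\alpha$.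

Now divide \eqref{eq:Edr} with $d=k$ by $1-\zeta$ and let $\zeta\to1$. Expand $e_k$ in power sums. The term with $p_\lambda$ acquires a zero of order $\ell(\lambda)$ at $\zeta=1$, so on the left only $(-1)^{k-1}\frac{p_k}k\frac{1-\zeta^k}{1-q^k}$ survives, with limit $(-1)^{k-1}\frac{p_k}{1-q^k}$. On the right $E_{k,0}=0$ and $\frac{(\zeta;q)_r}{(1-\zeta)(q;q)_r}\to\frac1{1-q^r}$. Multiplying by $1-q^k$ gives the lemma.
\end{proof}

Multiplying \eqref{eq:shuffle-e} by $[k]_q/[\ell(\alpha)]_q$ and summing over $\alpha$, we obtain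
\begin{equation}\label{eq:Fp}
F(q,t)=(-1)^{k(n+1)}\Big\langle\big((-1)^{k-1}p_k\big)^{(km,kn)}\cdot1,\ e_a\Big\rangle .
\end{equation}
The operators $C_j$ single out $q$, but $p_k$ does not. The operators $D_j$ and $Q_{x,y}$ and the basis $\theta_\lambda$ are symmetric in $q$ and $t$, so the right side of \eqref{eq:Fp} is symmetric. With Theorem~\ref{thm:refined}(2) this proves Theorem~\ref{thm:refined}(3).

\subsection{Specialization to $t=1/q$}

The basis $\theta_\lambda$ is singular at $qt=1$, but the expansion of $p_k$ in it is not, and it collapses to one term. Let $\nu=1/(qt)$ and $g_j=h_j[X(\nu-1)]=(1-\nu)\theta_j$. Taking the logarithm of $1+\sum_jg_jz^j=\exp\sum_j(\nu^j-1)p_jz^j/j$ gives $\frac{\nu^k-1}kp_k=g_k+\sum_{\ell(\lambda)\ge2}c'_\lambda g_\lambda$ with rational numbers $c'_\lambda$, so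
\[
p_k=\frac{k(1-\nu)}{\nu^k-1}\,\theta_k+\sum_{\ell(\lambda)\ge2}\frac{k\,c'_\lambda(1-\nu)^{\ell(\lambda)}}{\nu^k-1}\,\theta_\lambda .
\]
Since $\nu^k-1$ has a simple zero at $\nu=1$, all coefficients are regular there; the first takes the value $-1$ and the others $0$. The operators $Q_{x,y}$ are defined over $\mathbb Q[q,t,\eta^{-1}]$, and $\eta$ specializes to $(1-q)(1-q^{-1})\ne0$; so they specialize to $t=1/q$, compatibly with their recursive definition. As $(-1)^{k(n+1)}(-1)^{k-1}(-1)=(-1)^{a}$, equation \eqref{eq:Fp} becomes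
\begin{equation}\label{eq:FQ}
F(q,1/q)=(-1)^{a}\,\langle Q_{b,a}\cdot1,e_a\rangle\big|_{t=1/q}.
\end{equation}

\begin{example}\label{ex:22}
Let $a=b=2$. Then $Q_{2,2}=\frac1\eta[D_2,D_0]$. We have $e_2[X+\eta/z]=e_2+\eta e_1/z-\eta(q+t)/z^2$, the last coefficient being $\frac12\big(\eta^2-(1-q^2)(1-t^2)\big)$. Hence $D_0e_2=e_2-\eta e_1^2-\eta(q+t)e_2$ and $Q_{2,2}\cdot1=e_1^2+(q+t)e_2$, while $Q_{1,1}^2\cdot1=-D_1e_1=e_1^2-\eta e_2$. Also $-p_2=\frac2{1+\nu}\theta_2-\frac{1-\nu}{1+\nu}\theta_1^2$. Since $\langle e_1^2,e_2\rangle=1$, the right side of \eqref{eq:Fp} is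
\[
\frac{2qt(1+q+t)-(qt-1)(q+t-qt)}{1+qt}=q+t+qt,
\]
which is $F$, and \eqref{eq:FQ} reads $F(q,1/q)=1+q+q^{-1}$.
\end{example}

\section{The operators at $t=1/q$}\label{sec:vertex}

The operator $Q_{b,a}$ is an iterated commutator, and we need it in closed form. Let $D(z)=\sum_{j\in\mathbb Z}D_jz^j$: a substitution followed by a multiplication. Moving the substitution in $D(z_1)$ past the multiplication in $D(z_2)$ produces the scalar factor
\[
\exp\Big(-\sum_j(1-q^j)(1-t^j)\frac{\xi^j}j\Big)=\frac{(1-\xi)(1-qt\xi)}{(1-q\xi)(1-t\xi)},\qquad\xi=z_2/z_1,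
\]
and the opposite product produces the same expression in $1/\xi$, whose poles are at $q,t$ instead of $1/q,1/t$. When $t=1/q$ the two rational functions coincide, and the commutator comes only from the two poles. Evaluating at a pole gives a new operator of the same shape. We now set $t=1/q$ and introduce the whole family.

\subsection{A family closed under commutators}

Put $\hat p_j=p_j/(1-q^j)$. For $x\ge1$ let $\Gamma_x(z)$ be multiplication by $\exp\sum_{j\ge1}(q^{xj}-1)\hat p_jz^j/j$, let $\sigma_x(z)$ be the substitution $\hat p_j\mapsto\hat p_j+(1-q^{-xj})z^{-j}$, and let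
\[
U_x(z)=\sum_{y\in\mathbb Z}U_{x,y}z^y=\frac1{1-q^{-x}}\,\Gamma_x(z)\,\sigma_x(z).
\]
For $y\ge1$ let $U_{0,y}$ be multiplication by $\hat p_y$. We have $\sum_i(-z)^ie_i=\exp(-\sum_jp_jz^j/j)$ and $-p_j=(q^j-1)\hat p_j$, and $p_j\mapsto p_j+(1-q^j)(1-q^{-j})z^{-j}$ is the substitution $\sigma_1(z)$. Hence
\begin{equation}\label{eq:base}
D_j=(1-q^{-1})\,U_{1,j},\qquad Q_{0,1}=(q-1)\,U_{0,1}.
\end{equation}

\begin{lemma}\label{lem:commutator}
Let $(x_1,y_1)$ and $(x_2,y_2)$ be nonzero vectors with nonnegative integer entries and $x_1+x_2\ge1$. Then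
\[
[U_{x_1,y_1},U_{x_2,y_2}]=\big(q^{-x_2y_1}-q^{-x_1y_2}\big)\,U_{x_1+x_2,\,y_1+y_2}.
\]
\end{lemma}

\begin{proof}
If $x_2=0$, then $[U_{x_1}(z),\hat p_{y_2}]=(1-q^{-x_1y_2})z^{-y_2}U_{x_1}(z)$, and the coefficient of $z^{y_1}$ is the claim. The case $x_1=0$ follows by antisymmetry. Let $x_1,x_2\ge1$ and
\[
\mathcal N(z_1,z_2)=\Gamma_{x_1}(z_1)\Gamma_{x_2}(z_2)\,\sigma_{x_1}(z_1)\sigma_{x_2}(z_2)=\sum_{i_1,i_2}\mathcal N_{i_1,i_2}z_1^{i_1}z_2^{i_2},
\]
which is unchanged when the indices $1$ and $2$ are exchanged. If $f$ has degree at most $d$, the substitutions produce only powers $z_1^{-i}z_2^{-i'}$ with $i,i'\ge0$ and $i+i'\le d$, and the multiplications only nonnegative powers; so $\mathcal N_{i_1,i_2}f=0$ unless $i_1,i_2\ge-d$. A sum of $\mathcal N_{i_1,i_2}f$ with $i_1+i_2$ fixed is therefore finite. It follows that $\mathcal N$ may be multiplied by any two-sided series in $\xi=z_2/z_1$, and that $z_1$ may be set equal to a multiple of $z_2$.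

Applying $\sigma_{x_1}(z_1)$ to the series in $\Gamma_{x_2}(z_2)$ gives
\[
U_{x_1}(z_1)U_{x_2}(z_2)=\frac{\phi(\xi)\,\mathcal N(z_1,z_2)}{(1-q^{-x_1})(1-q^{-x_2})},
\]
where
\[
\phi(\xi)=\exp\sum_j(q^{x_2j}-1)(1-q^{-x_1j})\frac{\xi^j}j=\frac{(1-\xi)(1-q^{x_2-x_1}\xi)}{(1-q^{x_2}\xi)(1-q^{-x_1}\xi)}
\]
is expanded in powers of $\xi$. The product $U_{x_2}(z_2)U_{x_1}(z_1)$ is given by the same formula with the factor
\[
\frac{(1-\xi^{-1})(1-q^{x_1-x_2}\xi^{-1})}{(1-q^{x_1}\xi^{-1})(1-q^{-x_2}\xi^{-1})}
\]
expanded in powers of $\xi^{-1}$. Multiplying numerator and denominator by $q^{x_2-x_1}\xi^2$ turns this into $\phi(\xi)$. So the commutator is governed by the difference of the expansions of $\phi$ at $0$ and at $\infty$. The poles $\xi=q^{-x_2}$ and $\xi=q^{x_1}$ are simple, and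
\[
\phi(\xi)=\mathrm{const}+\frac K{1-q^{x_2}\xi}-\frac K{1-q^{-x_1}\xi},\qquad K=\frac{(1-q^{-x_1})(1-q^{-x_2})}{1-q^{-x_1-x_2}},
\]
where the second numerator is $\frac{(1-q^{x_1})(1-q^{x_2})}{1-q^{x_1+x_2}}=-K$. The expansions of $\frac1{1-c\xi}$ at $0$ and $\infty$ are $\sum_{i\ge0}(c\xi)^i$ and $-\sum_{i<0}(c\xi)^i$, with difference $\sum_{i\in\mathbb Z}(c\xi)^i$. Therefore
\[
[U_{x_1}(z_1),U_{x_2}(z_2)]=\frac1{1-q^{-x_1-x_2}}\sum_{i\in\mathbb Z}\big(q^{x_2i}-q^{-x_1i}\big)\xi^i\,\mathcal N(z_1,z_2).
\]
In the coefficient of $z_1^{y_1}z_2^{y_2}$, the term $\mathcal N_{i_1,i_2}$ occurs with $i=i_1-y_1=y_2-i_2$. With $y=y_1+y_2$, this coefficient is $\frac1{1-q^{-x_1-x_2}}$ times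
\[
\sum_{i_1+i_2=y}\big(q^{x_2(i_1-y_1)}-q^{x_1(i_2-y_2)}\big)\mathcal N_{i_1,i_2}
=q^{-x_2y_1}\mathcal N(q^{x_2}z,z)\big|_{z^{y}}-q^{-x_1y_2}\mathcal N(z,q^{x_1}z)\big|_{z^{y}} .
\]
Finally $\mathcal N(q^{x_2}z,z)=(1-q^{-x_1-x_2})U_{x_1+x_2}(z)$, because
\[
(q^{x_1j}-1)q^{x_2j}+(q^{x_2j}-1)=q^{(x_1+x_2)j}-1,\qquad (1-q^{-x_1j})q^{-x_2j}+(1-q^{-x_2j})=1-q^{-(x_1+x_2)j},
\]
and exchanging the indices $1$ and $2$ gives the same value for $\mathcal N(z,q^{x_1}z)$.
\end{proof}

The recursion for $Q_{x,y}$ is governed by determinants, so we normalize to make the structure constant depend on the determinant alone. Put $Y_{x,y}=q^{-xy/2}U_{x,y}$ and $\{d\}=q^{d/2}-q^{-d/2}$. Multiplying Lemma~\ref{lem:commutator} by $q^{-(x_1y_1+x_2y_2)/2}$ leaves the factor $q^{(x_1y_2+x_2y_1)/2}(q^{-x_2y_1}-q^{-x_1y_2})$ in front of $Y_{x_1+x_2,y_1+y_2}$, so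
\begin{equation}\label{eq:Y}
[Y_{x_1,y_1},Y_{x_2,y_2}]=\{x_1y_2-x_2y_1\}\,Y_{x_1+x_2,\,y_1+y_2}.
\end{equation}
Note that $\{-d\}=-\{d\}$ and $\eta=2-q-q^{-1}=-\{1\}^2$.

\begin{proposition}\label{prop:Q}
At $t=1/q$ we have $Q_{x,y}=q^{(y-x)/2}\{1\}Y_{x,y}$ for every coprime pair $x,y\ge0$, and $Q_{b,a}=q^{(a-b)/2}\{k\}Y_{b,a}$. Consequently
\[
Q_{b,a}\cdot1=(-1)^aq^{-M}\frac{[k]_q}{[b]_q}\,e_a\big[X[b]_q\big].
\]
\end{proposition}

\begin{proof}
By \eqref{eq:base}, $Q_{0,1}=q^{1/2}\{1\}Y_{0,1}$ and $Q_{1,0}=q^{-1/2}\{1\}Y_{1,0}$. For coprime $x,y\ge1$ with splitting $(x_1,y_1)+(x_2,y_2)$, induction on $x+y$ and \eqref{eq:Y} give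
\[
Q_{x,y}=\frac{q^{(y-x)/2}\{1\}^2}{-\{1\}^2}\,[Y_{x_2,y_2},Y_{x_1,y_1}]=-q^{(y-x)/2}\{-1\}Y_{x,y}=q^{(y-x)/2}\{1\}Y_{x,y}.
\]
This covers $Q_{b,a}$ for $k=1$. For $k\ge2$ take the splitting of $(m,n)$. Since $my_1-x_1n=x_2y_1-x_1y_2=-1$, the determinant in the commutator that defines $Q_{km,kn}$ is
\[
\big((k-1)m+x_2\big)y_1-x_1\big((k-1)n+y_2\big)=-(k-1)-1=-k,
\]
and both operators in it are indexed by coprime pairs; so $Q_{b,a}=-q^{(a-b)/2}\{-k\}Y_{b,a}$.

The substitution $\sigma_b(z)$ fixes $1$, and $(q^{bj}-1)\hat p_j=-p_j\,[b]_{q^j}$, so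
\[
U_{b,a}\cdot1=\frac1{1-q^{-b}}\exp\Big(-\sum_jp_j[b]_{q^j}\frac{z^j}j\Big)\Big|_{z^a}=\frac{(-1)^a\,e_a[X[b]_q]}{1-q^{-b}} .
\]
Moreover $\frac{\{k\}}{1-q^{-b}}=q^{b-k/2}\frac{q^k-1}{q^b-1}=q^{b-k/2}\frac{[k]_q}{[b]_q}$. The total exponent of $q$ is $\frac{a-b}2-\frac{ab}2+b-\frac k2=-M$.
\end{proof}

For $a=b=2$ the formula gives $q^{-1}e_2[X(1+q)]=q^{-1}(e_2+qe_1^2+q^2e_2)$, in agreement with Example~\ref{ex:22}.

\subsection{End of the proof}

Let $Z$ be the finite set of variables $Z_1,\dots,Z_b$. The dual Cauchy identity states that $e_a$ in the variables $X_iZ_j$ equals $\sum_{\lambda\vdash a}s_\lambda(X)s_{\lambda'}(Z)$, where $\lambda'$ is the transposed partition; the coefficient of $s_{1^a}(X)=e_a$ is $h_a(Z)$. Setting $Z_j=q^{j-1}$ and using the principal specialization of $h_a$,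
\[
\big\langle e_a[X[b]_q],e_a\big\rangle=h_a(1,q,\dots,q^{b-1})=\genfrac{[}{]}{0pt}{}{a+b-1}{a}_q=\frac{[b]_q}{[a+b]_q}\genfrac{[}{]}{0pt}{}{a+b}{a}_q .
\]
With \eqref{eq:FQ} and Proposition~\ref{prop:Q} this gives
\begin{equation}\label{eq:final}
q^MF(q,1/q)=\frac{[k]_q}{[a+b]_q}\genfrac{[}{]}{0pt}{}{a+b}{a}_q .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(4) and Theorem~\ref{thm:main}]
By Theorem~\ref{thm:refined}(1) and \eqref{eq:SF}, each partial sum equals $F(q,1/q)$ at $t=1/q$, so \eqref{eq:final} is the first statement of part 4. The displayed form is \eqref{eq:final} divided by $[k]_q$, because $M-\mathrm{area}'(w)+\mathrm{dinv}(w)=\mathrm{area}(w)+\mathrm{dinv}(w)$. Finally $[a+b]_q/[k]_q=\frac{1-q^{k(m+n)}}{1-q^k}=[m+n]_{q^k}$, so \eqref{eq:SF} and \eqref{eq:final} give Theorem~\ref{thm:main} for $a,b\ge1$; the cases $a=0$ and $b=0$ were settled after its statement.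
\end{proof}

\begin{thebibliography}{9}

\bibitem{ALW}
Drew Armstrong, Nicholas A. Loehr and Gregory S. Warrington,
\emph{Sweep maps: A continuous family of sorting algorithms},
arXiv:1406.1196 (2014).

\bibitem{BGLX}
F. Bergeron, A. Garsia, E. Leven and G. Xin,
\emph{Compositional $(km,kn)$-shuffle conjectures},
IMRN 2016 (no.~14), 4229--4270.

\bibitem{Me}
A. Mellit,
\emph{Toric braids and $(m,n)$-parking functions},
Duke Math. J. 170 (2021), 4123--4169.

\end{thebibliography}
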